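# Surjections preserving the norm of a Kubo–Ando mean

## 1. The harmonic mean on $\mathbb C^2$

Take the algebra $\mathbb C^2$ with coordinatewise operations and $\|a\|=\max(|a_1|,|a_2|)$. Its positive invertible elements form the cone $(0,\infty)^2$. The harmonic mean of $a,b$ in this cone is computed coordinate by coordinate:
$$a\,!\,b=\Big(\frac{2a_1b_1}{a_1+b_1},\ \frac{2a_2b_2}{a_2+b_2}\Big).$$
Suppose a surjective map $\phi:(0,\infty)^2\to(0,\infty)^2$ satisfies $\|a\,!\,b\|=\|\phi(a)\,!\,\phi(b)\|$ for all $a,b$. We assume nothing else, not even continuity. What can $\phi$ be?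

Since $a\,!\,a=a$, we get $\|\phi(a)\|=\|a\|$ at once. Next, the norms recover the order: we claim that
$$a\le b\iff \|a\,!\,x\|\le\|b\,!\,x\|\ \text{ for all }x\in(0,\infty)^2 .$$
The forward direction holds because $2ax/(a+x)$ increases in $a$. For the converse, test with $x=(1,s)$. The norm $\|a\,!\,x\|$ is the larger of $2a_1/(a_1+1)$ and $2a_2s/(a_2+s)$, and the second number tends to $0$ as $s\downarrow0$. So in the limit the hypothesis says $2a_1/(a_1+1)\le 2b_1/(b_1+1)$, that is, $a_1\le b_1$. The test $x=(s,1)$ gives $a_2\le b_2$.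

Because $\phi$ is onto, the claim shows that $a\le b\iff\phi(a)\le\phi(b)$. In particular $\phi$ is injective. So $\phi$ is an order isomorphism that preserves norms. Now $\|\phi(t,t)\|=t$ gives $\phi(t,t)\le(t,t)$, and the same for $\phi^{-1}$ gives $\phi(t,t)\ge(t,t)$. Hence $\phi$ fixes the diagonal.

Let $r>s$. An order isomorphism of this lattice preserves suprema and infima. Since $(r,s)\vee(s,r)=(r,r)$ and $(r,s)\wedge(s,r)=(s,s)$, the images $u=\phi(r,s)$ and $v=\phi(s,r)$ satisfy $u\vee v=(r,r)$ and $u\wedge v=(s,s)$. So $\{u_i,v_i\}=\{r,s\}$ for $i=1,2$. As $u$ is not on the diagonal (injectivity), $u$ is $(r,s)$ or $(s,r)$, and $v$ is the other one.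

The choice does not depend on the pair. Suppose $\phi(r,s)=(r,s)$ and $s'<r$. Then $(r,s')$ is comparable with $(r,s)$, but $(s',r)$ is not, so $\phi(r,s')=(r,s')$. Likewise, if $r'>s$, then $(r',s)$ is comparable with $(r,s)$, but $(s,r')$ is not, so $\phi(r',s)=(r',s)$. These two moves connect any two pairs: from $(r,s)$ go to $(\max(r,R),s)$, then to $(\max(r,R),S)$, then to $(R,S)$. So $\phi$ is the identity or the coordinate swap. Both are restrictions of linear maps of $\mathbb C^2$ that respect the multiplication.

So a condition on norms alone forced linearity and algebraic structure. Does this persist for other means, and for arbitrary unital $C^*$-algebras, noncommutative and possibly without projections other than $0$ and $1$? Some care is needed about the mean. For the trivial mean $A\sigma B=A$ the condition only says $\|\phi(A)\|=\|A\|$, and the map that exchanges $(1,\frac12)$ with $(1,\frac13)$ and fixes everything else satisfies it.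

## 2. Connections, representing functions and Jordan $*$-isomorphisms

For a unital $C^*$-algebra $\mathcal A$, always nonzero, let $\mathcal A^{++}$ be the set of positive invertible elements, $\mathcal A_+$ the set of positive elements and $\mathcal A_{sa}$ the set of self-adjoint elements. We write a scalar $s$ for $sI$.

**Definition (connection, mean).** Let $H$ be a Hilbert space. A binary operation $\sigma$ on $\mathcal B(H)^{++}$ is a Kubo–Ando connection if

1. $A\le C$ and $B\le D$ imply $A\sigma B\le C\sigma D$;
2. $C(A\sigma B)C\le(CAC)\sigma(CBC)$;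
3. if $A_n\downarrow A$ and $B_n\downarrow B$ (monotonically decreasing and SOT-convergent), then $A_n\sigma B_n\downarrow A\sigma B$.

It is a Kubo–Ando mean if also $I\sigma I=I$.

Every Kubo–Ando connection has the form
$$A\sigma B=A^{1/2}f(A^{-1/2}BA^{-1/2})A^{1/2},\tag{1}$$
where the representing function $f$, given by $f(x)I=I\sigma(xI)$, is nonnegative and operator monotone on $(0,\infty)$. We take operator monotone in the usual sense, for operators on all Hilbert spaces. The connection is a mean iff $f(1)=1$. It is symmetric if $A\sigma B=B\sigma A$ for all $A,B$, equivalently $f(x)=xf(x^{-1})$. For nonzero $f$, formula (1) shows that $A\sigma B\in\mathcal A^{++}$ whenever $A,B\in\mathcal A^{++}$.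

By the theorem of Löwner and Kubo–Ando (Math. Ann. 246 (1980)),
$$f(x)=\alpha+\beta x+h(x),\qquad h(x)=\int_{(0,\infty)}\frac{x(1+\lambda)}{x+\lambda}\,dm(\lambda),\tag{2}$$
with $\alpha,\beta\ge0$ and $m$ a finite positive measure on $(0,\infty)$. We use the following consequences.

* For $x\le1$ the integrand in (2) is at most $1$, and it tends to $0$ as $x\downarrow0$. By dominated convergence $h(0+)=0$ and $f(0+)=\alpha$. Put $h(0)=0$ and $f(0)=\alpha$; both functions are continuous on $[0,\infty)$.
* $h(x)/x=\int\frac{1+\lambda}{x+\lambda}\,dm$ has integrand at most $1$ for $x\ge1$ and tends to $0$ as $x\to\infty$. So $f(x)/x\to\beta$.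
* By monotone convergence $h(x)\uparrow c:=\int(1+\lambda)\,dm(\lambda)\in[0,\infty]$ as $x\to\infty$.
* $f(x)/x=\frac\alpha x+\beta+\int\frac{1+\lambda}{x+\lambda}\,dm(\lambda)$ is strictly decreasing unless $\alpha=0$ and $m=0$, that is, unless $f(x)=\beta x$.

Here are four symmetric means to keep in mind.

* Harmonic mean $2(A^{-1}+B^{-1})^{-1}$: $f(x)=\frac{2x}{1+x}$, so $\alpha=\beta=0$, $m=\delta_1$, $c=2$.
* Geometric mean $A\sharp B=A^{1/2}(A^{-1/2}BA^{-1/2})^{1/2}A^{1/2}$: $f(x)=\sqrt x$, so $\alpha=\beta=0$, $c=\infty$.
* Arithmetic mean $(A+B)/2$: $f(x)=\frac{1+x}2$, so $\alpha=\beta=\frac12$, $m=0$, $c=0$.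
* The average of the arithmetic and harmonic means: $f(x)=\frac{1+x}4+\frac x{1+x}$, so $\alpha=\beta=\frac14$, $m=\frac12\delta_1$, $c=1$.

It is useful to rewrite (1). Since $\frac{x}{x+\lambda}=\frac1\lambda(\lambda^{-1}+x^{-1})^{-1}$, inserting (2) into (1) gives
$$A\sigma B=\alpha A+\beta B+\int_{(0,\infty)}\frac{1+\lambda}\lambda\big((\lambda A)^{-1}+B^{-1}\big)^{-1}dm(\lambda),\tag{3}$$
where the integral is understood in quadratic forms $\langle\,\cdot\,\xi,\xi\rangle$ (Tonelli's theorem with the spectral measure of $A^{-1/2}BA^{-1/2}$). Since inversion reverses order, (3) shows monotonicity in both variables in every $\mathcal B(H)$. It also shows that the transposed connection $A\sigma^\circ B=B\sigma A$ has representing function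
$$f^\circ(x)=\alpha x+\beta+\int\frac{x(1+\lambda)}{1+\lambda x}\,dm(\lambda)=xf(1/x).$$

**Definition (norm preservation).** A surjective map $\phi:\mathcal A^{++}\to\mathcal B^{++}$ preserves the norm of $\sigma$ if $\|A\sigma B\|=\|\phi(A)\sigma\phi(B)\|$ for all $A,B\in\mathcal A^{++}$.

**Definition (Jordan $*$-isomorphism).** A bijective linear map $J:\mathcal A\to\mathcal B$ with $J(A^*)=J(A)^*$ and $J(AB+BA)=J(A)J(B)+J(B)J(A)$ for all $A,B\in\mathcal A$. The map $\phi$ extends to $J$ if $J|_{\mathcal A^{++}}=\phi$.

The transpose on $M_2(\mathbb C)$ is an example. It reverses products, so it respects $AB+BA$, but it is not multiplicative. We cannot hope to recover the product itself, since the transpose preserves the norm of every connection; this is part of Theorem 3(a).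

We need some elementary facts about a Jordan $*$-isomorphism $J$.

* It is unital: apply $2J(A)=J(I)J(A)+J(A)J(I)$ to the $A$ with $J(A)=I$.
* For $T=T^*$ we have $J(T^2)=J(T)^2$, so $J$ preserves positivity. So does $J^{-1}$, which is again a Jordan $*$-isomorphism. Hence $-t\le T\le t\iff -t\le J(T)\le t$, and $J$ is isometric on $\mathcal A_{sa}$.
* With $A\circ B=\frac12(AB+BA)$ one checks $ABA=2A\circ(A\circ B)-A^2\circ B$, so $J(ABA)=J(A)J(B)J(A)$.

The problem, posed in Chetcuti and Healey, "Extending surjective maps preserving the norm of symmetric kubo-ando means" (arXiv:2412.03094 (2024)), asks whether norm-preserving surjections always extend when $\sigma$ is a symmetric mean. The answer is yes.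

**Theorem 1.** Let $\sigma$ be a symmetric Kubo–Ando mean, $\mathcal A,\mathcal B$ unital $C^*$-algebras, and $\phi:\mathcal A^{++}\to\mathcal B^{++}$ a surjection with $\|A\sigma B\|=\|\phi(A)\sigma\phi(B)\|$ for all $A,B\in\mathcal A^{++}$. Then $\phi$ extends to a Jordan $*$-isomorphism $J:\mathcal A\to\mathcal B$.

**Theorem 2.** Let $\mathcal A,\mathcal B$ be unital $C^*$-algebras and let $\phi:\mathcal A^{++}\to\mathcal B^{++}$ be an order isomorphism (a bijection with $A\le B\iff\phi(A)\le\phi(B)$). The following are equivalent: (1) $\phi$ extends to a Jordan $*$-isomorphism; (2) $\|\phi(A)\|=\|A\|$ for all $A$; (3) $\phi(tI)=tI$ for all $t>0$.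

**Theorem 3.** Let $\sigma$ be a nonzero Kubo–Ando connection with representing function $f$.

* (a) If $f$ is neither constant nor of the form $f(x)=cx$, then for all unital $\mathcal A,\mathcal B$, a surjection $\phi:\mathcal A^{++}\to\mathcal B^{++}$ preserves the norm of $\sigma$ if and only if it extends to a Jordan $*$-isomorphism.
* (b) If $f(x)=c$ or $f(x)=cx$ with $c>0$, then for every unital $\mathcal A$ with $\dim\mathcal A\ge2$ there is a bijection $\mathcal A^{++}\to\mathcal A^{++}$ that preserves the norm of $\sigma$ and does not extend to a Jordan $*$-isomorphism.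

So for nonzero connections the extension property for all unital $C^*$-algebras fails exactly for the positive multiples of the two trivial means $A\sigma B=A$ and $A\sigma B=B$. (In Theorem 3(b) the letter $c$ is just a constant; elsewhere $c=\int(1+\lambda)\,dm$.)

The proof has the same two halves as the example: first the norms determine the order, then an order isomorphism that preserves norms is a Jordan $*$-isomorphism.

## 3. Rank-one tests in $M_2(\mathbb C)$, and the algebra $C([0,1])$

Let us repeat the test of Section 1 in $M_2(\mathbb C)$, with the harmonic mean. Take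
$$A=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad A^{-1}=\begin{pmatrix}1&-1\\-1&2\end{pmatrix},\qquad P=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad X=tP+s=\begin{pmatrix}t+s&0\\0&s\end{pmatrix}.$$
Then
$$A\,!\,X=2(A^{-1}+X^{-1})^{-1}=\frac2d\begin{pmatrix}2+\frac1s&1\\1&1+\frac1{t+s}\end{pmatrix},\qquad d=\Big(1+\frac1{t+s}\Big)\Big(2+\frac1s\Big)-1 .$$
As $s\downarrow0$ we have $sd\to1+\frac1t$, so $A\,!\,X\to\frac{2t}{1+t}P$. Compare with the scalar formula $2a_1t/(a_1+t)$: the "first coordinate" seen by the test is $1=1/(A^{-1})_{11}$, and not $A_{11}=2$. This number also has an order-theoretic meaning. The matrix $A-rP$ has determinant $1-r$, so $A\ge rP$ exactly when $r\le1$. The test reads off the largest $r$ with $A\ge rP$.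

So in $M_2$, and with $\alpha=0$, rank-one projections do what coordinates did. The natural first plan for general $\mathcal A$ is therefore to use projections of $\mathcal A$ as tests. It stops working immediately in $C([0,1])$: a continuous function with values in $\{0,1\}$ is constant, so the only projections are $0$ and $1$, and a test $tP+s$ is a scalar. Yet in $C([0,1])$ one sees what to do. Fix a point $x_0$ and use the decreasing tent functions $e_n(x)=\max(0,1-n|x-x_0|)$ in place of $P$. They shrink to the indicator of $\{x_0\}$, which lies outside the algebra. The point evaluation at $x_0$ is a pure state. In general we shall attach to each pure state a projection in a larger von Neumann algebra, and reach it from above by elements of $\mathcal A$.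

A second obstacle appears when $\alpha>0$: the limit $s\downarrow0$ then no longer isolates one number. We meet it in Section 6.

## 4. Pure states as minimal projections in $\mathcal A''$

We recall the setting. In the universal representation $\mathcal A\subset\mathcal B(H_u)$ every state of $\mathcal A$ is a vector state. Let $\mathcal A''$ be the weak closure of $\mathcal A$. Every state of $\mathcal A$ extends uniquely to a normal state of $\mathcal A''$, denoted by the same letter; it is given by the same vector, so it is SOT-continuous. Bounded monotone nets in $\mathcal A''$ converge in SOT. The state space $S(\mathcal A)$ is weak*-compact and convex, and its extreme points are the pure states. By Krein–Milman, a self-adjoint $T\in\mathcal A$ is positive iff $\omega(T)\ge0$ for all pure $\omega$, and it is $0$ iff all pure states annihilate it.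

For a state $\omega$ let $L=\{a\in\mathcal A:\omega(a^*a)=0\}$, a closed left ideal. If $\omega$ is pure, then
$$\ker\omega=L+L^*\tag{4}$$
(Dixmier, *C\*-algebras*, Prop. 2.9.1). The inclusion $\supset$ is Cauchy–Schwarz. For $\subset$, it suffices to treat $a=a^*\in\ker\omega$. Let $\pi$ be the GNS representation with cyclic vector $\xi$, and $\eta=\pi(a)\xi$, so $\langle\eta,\xi\rangle=\omega(a)=0$. If $\eta=0$, then $a\in L$. Otherwise, by Kadison's transitivity theorem for the irreducible $\pi$, there is $b=b^*\in\mathcal A$ with $\pi(b)\xi=0$ and $\pi(b)\eta=\eta$. Then $\pi(ab)\xi=0$, so $ab\in L$, and $\pi((a-ab)^*)\xi=\pi(a)\xi-\pi(b)\pi(a)\xi=\eta-\eta=0$, so $a-ab\in L^*$. Hence $a\in L+L^*$.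

**Lemma 4.** Let $\omega$ be a pure state of $\mathcal A$. There are a nonzero projection $p=p_\omega\in\mathcal A''$ with $pTp=\omega(T)p$ for all $T\in\mathcal A''$, and a decreasing net $(e_i)$ in $\mathcal A$ with $0\le e_i\le1$ and $e_i\to p$ in SOT. If $p_\omega=p_{\omega'}$, then $\omega=\omega'$.

**Step 1: construct $p$.** Let $N=L\cap L^*$, a $C^*$-subalgebra of $\mathcal A$, and let $(u_i)$ be an increasing approximate unit of $N$ with $0\le u_i\le1$ and SOT limit $q\in\mathcal A''$. For $a\in N$ we have $u_ia\to a$ in norm and $u_ia\to qa$ in SOT, so $qa=a$. In particular $qu_i=u_i$, and in the limit $q^2=q$. Put $e_i=1-u_i$ and $p=1-q$. Then $e_i\downarrow p$ in SOT.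

**Step 2: check that $p\ne0$.** Since $u_i\in L$, $\omega(u_i)\le\omega(u_i^2)^{1/2}=0$. Hence $\omega(q)=\lim\omega(u_i)=0$ and $\omega(p)=1$.

**Step 3: show that $\omega$ is the only normal state with value $1$ at $p$.** Let $\psi$ be a normal state of $\mathcal A''$ with $\psi(p)=1$. Then $0\le\psi(u_i)\le\psi(q)=0$. For $a\in N$, $|\psi(u_ia)|^2\le\psi(u_i^2)\psi(a^*a)=0$, because $u_i^2\le u_i$; letting $u_ia\to a$ gives $\psi(a)=0$. If $a\in L$, then $a^*a\in L$ since $L$ is a left ideal, and $a^*a$ is self-adjoint, so $a^*a\in N$ and $|\psi(a)|^2\le\psi(a^*a)=0$. Thus $\psi$ vanishes on $L$, hence on $L^*$, hence on $\ker\omega$ by (4). As $\psi(1)=\omega(1)=1$, $\psi=\omega$ on $\mathcal A$, and by uniqueness of the normal extension $\psi=\omega$ on $\mathcal A''$.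

**Step 4: deduce the compression formula.** For a unit vector $\xi\in pH_u$ the vector state of $\xi$ is normal with value $1$ at $p$. So $\langle T\xi,\xi\rangle=\omega(T)$ for all $T\in\mathcal A''$. By polarization $pTp=\omega(T)p$. This formula determines $\omega$ from $p\ne0$, which is the last claim. $\square$

For $\mathcal A=C([0,1])$ and $\omega$ the evaluation at $x_0$, $N=L=\{a:a(x_0)=0\}$. The functions $u_n(x)=\min(1,n|x-x_0|)$ form an approximate unit, since $\|u_na-a\|\le\sup_{|x-x_0|<1/n}|a(x)|\to0$ for $a\in N$. So $e_n=1-u_n$ are the tent functions. If $\psi$ is integration against a probability measure, then $\psi(p)=\lim\int e_n\,d\psi=\psi(\{x_0\})$, as one expects of the indicator of $x_0$.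

Note also that $e_i\ge p_\omega$ for all $i$. The next lemma replaces Dini's theorem. It says that norms survive monotone limits, and that the norm of the limit is attained on some $p_\omega$.

**Lemma 5.** Let $(T_i)$ be a decreasing net in $\mathcal A_+$ with SOT limit $T\in\mathcal A''$. Then $\|T_i\|\to\|T\|$, and there is a pure state $\omega$ of $\mathcal A$ with $T\ge\|T\|p_\omega$.

**Step 1: find states that see the limiting norm, by compactness.** Let $\kappa=\inf_i\|T_i\|$. As $0\le T\le T_i$, $\kappa\ge\|T\|$. Each set $\{\psi\in S(\mathcal A):\psi(T_i)\ge\kappa\}$ is nonempty, because some state attains $\|T_i\|$, and it is weak*-compact. The sets decrease with $i$. So their intersection $F$ is nonempty. For $\psi\in F$,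
$$\|T\|\ge\psi(T)=\lim\psi(T_i)\ge\kappa\ge\|T\|.$$
Therefore $\kappa=\|T\|$, which is the first claim, and $F\subset\{\psi:\psi(T)=\|T\|\}$. The reverse inclusion holds because $\psi(T_i)\ge\psi(T)$.

**Step 2: choose a pure one.** $F$ is compact and convex. It is a face of $S(\mathcal A)$: since $\psi(T)\le\|T\|$ for all states, a proper convex combination attains $\|T\|$ only if both terms do. By Krein–Milman $F$ has an extreme point, and, $F$ being a face, this is a pure state $\omega$.

**Step 3: get the operator inequality.** With $p=p_\omega$, $p(\|T\|-T)p=\omega(\|T\|-T)p=0$. As $\|T\|-T\ge0$, this gives $(\|T\|-T)^{1/2}p=0$, so $Tp=\|T\|p$. Therefore $T=\|T\|p+(1-p)T(1-p)\ge\|T\|p$. $\square$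

We now define the coordinate of $A$ at a pure state. For $A\in\mathcal A^{++}$ put
$$\rho_A(\omega)=\frac1{\omega(A^{-1})}.$$
In the matrix example of Section 3, with $\omega(T)=T_{11}$, we have $\rho_A(\omega)=1$ while $\omega(A)=2$.

**Lemma 6.** For $A,B\in\mathcal A^{++}$, $\omega$ pure and $r>0$: $A\ge rp_\omega\iff\rho_A(\omega)\ge r$. Moreover $A\le B\iff\rho_A(\omega)\le\rho_B(\omega)$ for all pure $\omega$.

*Proof.* Multiply by $A^{-1/2}$ on both sides and use $\|Y^*Y\|=\|YY^*\|$ with $Y=pA^{-1/2}$, $p=p_\omega$:
$$A\ge rp\iff r\|A^{-1/2}pA^{-1/2}\|\le1\iff r\|pA^{-1}p\|\le1\iff r\,\omega(A^{-1})\le1 .$$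
Also $A\le B\iff B^{-1}\le A^{-1}\iff\omega(B^{-1})\le\omega(A^{-1})$ for all pure $\omega$. $\square$

## 5. The norm of $A\sigma X$ for $X$ near $tp_\omega$

For $A\in\mathcal A^{++}$ and $X\in\mathcal A''$ positive invertible, define $A\sigma X\in\mathcal A''$ by (1). The element $tp_\omega+s$ need not lie in $\mathcal A$, so it is not a legal test. The next lemma says that it is a limit of legal tests, and computes the limit of the norms as $s\downarrow0$.

**Lemma 7.** Let $\omega$ be pure, $p=p_\omega$, $(e_i)$ as in Lemma 4, $t,s>0$. Then $\|A\sigma(te_i+s)\|\to\|A\sigma(tp+s)\|$. Moreover, with $\mu=\omega(A^{-1})$,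
$$\lim_{s\downarrow0}\|A\sigma(tp+s)\|=\Big\|\alpha A+\Big(\beta t+\frac{h(t\mu)}\mu\Big)p\Big\|.\tag{5}$$

**Step 1: pass from $e_i$ to $p$.** The operators $S_i=A^{-1/2}(te_i+s)A^{-1/2}$ decrease in SOT to $S=A^{-1/2}(tp+s)A^{-1/2}$. Their spectra lie in $[\,s/\|A\|,(t+s)\|A^{-1}\|\,]$, a compact subset of $(0,\infty)$. The continuous functional calculus is SOT-continuous on bounded sets of self-adjoint operators, so $f(S_i)\to f(S)$ in SOT, and $f(S_i)$ decreases because $f$ is operator monotone. Hence $A\sigma(te_i+s)=A^{1/2}f(S_i)A^{1/2}$ is a decreasing net in $\mathcal A_+$ with limit $A\sigma(tp+s)$. Lemma 5 gives convergence of norms.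

**Step 2: compute the limit as $s\downarrow0$.** Here $A^{-1/2}(tp+s)A^{-1/2}\to tA^{-1/2}pA^{-1/2}$ in norm. Since
$$(A^{-1/2}pA^{-1/2})^2=A^{-1/2}(pA^{-1}p)A^{-1/2}=\mu A^{-1/2}pA^{-1/2},$$
we can write $A^{-1/2}pA^{-1/2}=\mu q$ with a projection $q$. So $f(t\mu q)=\alpha+(f(t\mu)-\alpha)q$, and because $A^{1/2}qA^{1/2}=p/\mu$,
$$A^{1/2}f(t\mu q)A^{1/2}=\alpha A+\frac{f(t\mu)-\alpha}\mu\,p=\alpha A+\Big(\beta t+\frac{h(t\mu)}\mu\Big)p .$$
As $f$ is continuous on $[0,\infty)$, the functional calculus is norm continuous here, and (5) follows. $\square$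

## 6. The norms $\|A\sigma X\|$ determine the order

**Proposition 8.** Assume either (I) $\alpha=0$ and $f$ is not of the form $\beta x$, or (II) $\alpha>0$ and $\beta>0$. Then for $A,B\in\mathcal A^{++}$:
$$A\le B\iff\|A\sigma X\|\le\|B\sigma X\|\ \text{ for all }X\in\mathcal A^{++}.$$

The direction $\Rightarrow$ is monotonicity. For $\Leftarrow$ fix a pure state $\omega$ and put $p=p_\omega$, $\mu=\omega(A^{-1})$, $\nu=\omega(B^{-1})$. Apply the hypothesis to $X=te_i+s$ and let $i$ grow. By Lemma 7,
$$\|A\sigma(tp+s)\|\le\|B\sigma(tp+s)\|\qquad(t,s>0),\tag{6}$$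
and as $s\downarrow0$,
$$\Big\|\alpha A+\Big(\beta t+\frac{h(t\mu)}\mu\Big)p\Big\|\le\Big\|\alpha B+\Big(\beta t+\frac{h(t\nu)}\nu\Big)p\Big\|\qquad(t>0).\tag{7}$$

**Case (I): the test isolates one number.** With $\alpha=0$ and $t=1$, (7) reads $f(\mu)/\mu\le f(\nu)/\nu$. Since $f(x)/x$ is strictly decreasing, $\mu\ge\nu$, that is, $\rho_A(\omega)\le\rho_B(\omega)$. This holds for every pure $\omega$, so $A\le B$ by Lemma 6.

**Case (II) with $c=\infty$: the unwanted term is bounded and the wanted one is not.** Drop $\alpha A\ge0$ on the left of (7) and use the triangle inequality on the right: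
$$\beta t+\frac{h(t\mu)}\mu\le\alpha\|B\|+\beta t+\frac{h(t\nu)}\nu\qquad(t>0).$$
Suppose $\mu<\nu$. Since $\frac{h(t\mu)}\mu=\int\frac{t(1+\lambda)}{t\mu+\lambda}\,dm(\lambda)$,
$$\frac{h(t\mu)}\mu-\frac{h(t\nu)}\nu=(\nu-\mu)\int\frac{t^2(1+\lambda)}{(t\mu+\lambda)(t\nu+\lambda)}\,dm(\lambda).$$
As $t\to\infty$ the integrand increases to $(1+\lambda)/(\mu\nu)$, so by monotone convergence the right side tends to $\frac{\nu-\mu}{\mu\nu}c=\infty$. But the left side is at most $\alpha\|B\|$. This contradiction shows $\mu\ge\nu$ for every pure $\omega$, and $A\le B$ by Lemma 6.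

**Case (II) with $c<\infty$: where the limit $s\downarrow0$ is not enough.** First we need an estimate for a positive operator plus a large multiple of $p$. Let $D\in\mathcal A_+$ and $\varepsilon>0$. For vectors $x=p\zeta$, $y=(1-p)\zeta$ we have
$$\|D^{1/2}(x+y)\|^2\le(1+\varepsilon)\|D^{1/2}x\|^2+(1+\varepsilon^{-1})\|D^{1/2}y\|^2,$$
so
$$D\le(1+\varepsilon)pDp+(1+\varepsilon^{-1})(1-p)D(1-p)\le(1+\varepsilon)\omega(D)p+(1+\varepsilon^{-1})\|D\|(1-p).$$
Adding $Mp$ and comparing the two blocks gives
$$\|D+Mp\|\le M+(1+\varepsilon)\omega(D)\qquad\text{for all sufficiently large }M,\tag{8}$$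
while $\|D+Mp\|\ge\omega(D+Mp)=M+\omega(D)$. So $\|D+Mp\|-M\to\omega(D)$ as $M\to\infty$.

Try this in (7). Subtract $\beta t$ and let $t\to\infty$. Since $h(t\mu)/\mu\to c/\mu=c\rho_A(\omega)$, the result is
$$\alpha\,\omega(A)+c\,\rho_A(\omega)\le\alpha\,\omega(B)+c\,\rho_B(\omega).$$
Two different readings of $A$ at $\omega$ are mixed, and the inequality at $\omega$ controls neither of them. For the average of the arithmetic and harmonic means, $\alpha=\frac14$ and $c=1$. Take $A$ from Section 3, $\omega(T)=T_{11}$ and $B=\frac65I$. Both sides equal $\frac32$, yet $\omega(A)=2>\frac65=\omega(B)$ and $\rho_A(\omega)=1<\frac65=\rho_B(\omega)$.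

The way out is to keep a large floor $s$ instead of removing it. When $X\ge s$ with $s$ large, all of the spectrum of $A^{-1/2}XA^{-1/2}$ is far to the right, where $h$ is nearly its supremum $c$. So $A\sigma X$ is nearly $(\alpha+c)A+\beta X$, as for a multiple of an arithmetic mean, and only $\omega(A)$ is read.

**Case (II) with $c<\infty$: the proof.** Let $X=tp+s$. Since $A^{-1/2}XA^{-1/2}\ge sA^{-1}\ge s/\|A\|$, $h$ is increasing and $h\le c$,
$$\big(\alpha+h(s/\|A\|)\big)A+\beta X\le A\sigma X,\qquad B\sigma X\le(\alpha+c)B+\beta X .$$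
On the left apply $\omega$, noting $\omega(X)=t+s$. On the right put $D=(\alpha+c)B$ and use $\|D+\beta tp+\beta s\|=\beta s+\|D+\beta tp\|$ together with (8) for $M=\beta t$; this is where $\beta>0$ is needed. With (6), for each $s,\varepsilon>0$ and all large $t$,
$$\beta(t+s)+\big(\alpha+h(s/\|A\|)\big)\omega(A)\le\|A\sigma X\|\le\|B\sigma X\|\le\beta s+\beta t+(1+\varepsilon)(\alpha+c)\omega(B).$$
Cancel $\beta(t+s)$. The remaining inequality does not contain $t$. Let $s\to\infty$ and then $\varepsilon\to0$: $(\alpha+c)\omega(A)\le(\alpha+c)\omega(B)$. As $\alpha+c>0$, $\omega(A)\le\omega(B)$ for all pure $\omega$, so $A\le B$. $\square$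

**Corollary 9.** Let $\sigma$ be a nonzero connection with $f$ neither constant nor of the form $cx$, and let $\phi:\mathcal A^{++}\to\mathcal B^{++}$ be a surjection preserving the norm of $\sigma$. Then $\phi$ is an order isomorphism and $\|\phi(A)\|=\|A\|$ for all $A$.

**Step 1: norms.** By (1), $A\sigma A=f(1)A$, and $f(1)=\alpha+\beta+m((0,\infty))>0$ since $f\ne0$. Hence $\|\phi(A)\|=\|A\|$.

**Step 2: order, when (I) or (II) holds.** Proposition 8 in $\mathcal A$ and in $\mathcal B$, with the surjectivity of $\phi$ in the middle, gives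
$$A\le B\iff\|A\sigma X\|\le\|B\sigma X\|\ \forall X\in\mathcal A^{++}\iff\|\phi(A)\sigma Y\|\le\|\phi(B)\sigma Y\|\ \forall Y\in\mathcal B^{++}\iff\phi(A)\le\phi(B).$$
If $\phi(A)=\phi(B)$, then $A\le B\le A$, so $\phi$ is injective.

**Step 3: the remaining case $\alpha>0$, $\beta=0$, by transposition.** The map $\phi$ also preserves the norm of $A\sigma^\circ B=B\sigma A$, whose representing function is $f^\circ(x)=xf(1/x)$. We have $f^\circ(0+)=\lim_{y\to\infty}f(y)/y=\beta=0$, and $f^\circ$ is not of the form $cx$ because $f$ is not constant. So $\sigma^\circ$ is of type (I), and Step 2 applies to it. $\square$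

For a symmetric mean Step 3 is not needed. Letting $x\downarrow0$ in $f(x)=xf(1/x)$ gives $\alpha=\beta$. If $\alpha=0$, then $\beta=0$ and $f\ne0$, so (I) holds; otherwise (II) holds.

## 7. Pure states as downward directed families

We now have an order isomorphism $\phi$ that preserves norms, and we want to transport pure states from $\mathcal A$ to $\mathcal B$ using only order and norm. In $C(K)$, with $K$ compact, consider the set of $a$ in the cone with $a(x_0)>r$. It is downward directed, and all its members have norm at least $r$. Conversely, take any downward directed family of functions with norms at least $r$. The closed sets $\{a\ge r\}$ are nonempty and directed downward, so by compactness they share a point: all members are at least $r$ at one common point. This describes points through order and norm.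

For $\omega$ pure and $r>0$ put
$$U_{\omega,r}=\{A\in\mathcal A^{++}:\rho_A(\omega)>r\},\qquad\overline U_{\omega,r}=\{A\in\mathcal A^{++}:\rho_A(\omega)\ge r\}=\{A\in\mathcal A^{++}:A\ge rp_\omega\},$$
where the last equality is Lemma 6.

Both sets are needed, because $\overline U_{\omega,r}$ can fail to be downward directed. In $M_2(\mathbb C)$ take $\omega(T)=T_{11}$, $r=1$, $P=p_\omega$ the projection onto the first basis vector, and the two members $I$ and $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ of $\overline U_{\omega,1}$. Suppose $P\le C\le I$ and $C\le A$. From $0\le C-P\le I-P$ we get $C-P=k(I-P)$ with $k\ge0$. Since $A-P=\begin{pmatrix}1&1\\1&1\end{pmatrix}$ vanishes on the vector $(1,-1)$, the inequality $k(I-P)\le A-P$ forces $k\le0$. So $C=P$, which is not invertible.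

**Lemma 10.**

* (a) $U_{\omega,r}$ is nonempty, downward directed, and $\|A\|\ge r$ for all $A\in U_{\omega,r}$.
* (b) If $\mathcal F\subset\mathcal A^{++}$ is nonempty and downward directed with $\|A\|\ge r$ for all $A\in\mathcal F$, then $\mathcal F\subset\overline U_{\omega,r}$ for some pure $\omega$.
* (c) If $\omega,\omega_1$ are pure, $r,r_1>0$ and $U_{\omega,r}\subset\overline U_{\omega_1,r_1}$, then $\omega=\omega_1$.

**Proof of (a): build a common lower bound from the $e_i$.** We have $(r+1)I\in U_{\omega,r}$, and $A\ge rp_\omega$ with $p_\omega\ne0$ gives $\|A\|\ge r$. Let $A,B\in U_{\omega,r}$, choose $r<r''<r'=\min(\rho_A(\omega),\rho_B(\omega))$, and for $\delta>0$ put $C_i=r''e_i+\delta\in\mathcal A^{++}$ with $e_i\downarrow p=p_\omega$. The net $A^{-1/2}C_iA^{-1/2}$ decreases in $\mathcal A_+$ to $A^{-1/2}(r''p+\delta)A^{-1/2}$. Since $A\ge r'p$, we have $A^{-1/2}pA^{-1/2}\le1/r'$, so the limit has norm at most $r''/r'+\delta\|A^{-1}\|$, which is less than $1$ for small $\delta$. The same holds for $B$. Fix such a $\delta$ good for both. By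 Lemma 5 the norms converge, so for large $i$ both $\|A^{-1/2}C_iA^{-1/2}\|\le1$ and $\|B^{-1/2}C_iB^{-1/2}\|\le1$; that is, $C_i\le A$ and $C_i\le B$. As $C_i\ge r''p$, Lemma 6 gives $\rho_{C_i}(\omega)\ge r''>r$. So $C_i\in U_{\omega,r}$.

**Proof of (b): take the infimum of the family.** View $\mathcal F$ as a decreasing net indexed by itself. It has an SOT limit $T\ge0$ in $\mathcal A''$ with $T\le A$ for all $A\in\mathcal F$. By Lemma 5, $\|T\|=\inf_{A\in\mathcal F}\|A\|\ge r$ and $T\ge\|T\|p_\omega$ for some pure $\omega$. So $A\ge T\ge rp_\omega$ for all $A\in\mathcal F$.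

**Proof of (c): compare the two projections.** For $\delta>0$ the element $(r+1)e_i+\delta\ge(r+1)p_\omega$ lies in $U_{\omega,r}$ by Lemma 6. So by hypothesis it is $\ge r_1p_{\omega_1}$. Taking the limit in $i$ and then $\delta\to0$, $(r+1)p_\omega\ge r_1p_{\omega_1}$. Compress by $1-p_\omega$: $0\ge r_1(1-p_\omega)p_{\omega_1}(1-p_\omega)$, so $p_{\omega_1}(1-p_\omega)=0$, that is, $p_{\omega_1}\le p_\omega$. Then $p_{\omega_1}=p_\omega p_{\omega_1}p_\omega=\omega(p_{\omega_1})p_\omega$ is a nonzero projection and a multiple of $p_\omega$. So $p_{\omega_1}=p_\omega$, and $\omega_1=\omega$ by Lemma 4. $\square$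

## 8. Norm-preserving order isomorphisms are Jordan $*$-isomorphisms: proof of Theorem 2

**The easy implications.** (2)⇒(3): the inverse $\phi^{-1}$ also preserves norms. So $\phi(tI)\le tI$ and $\phi^{-1}(tI)\le tI$, and the second gives $tI\le\phi(tI)$. (3)⇒(2): $\|A\|\le t\iff A\le tI\iff\phi(A)\le tI\iff\|\phi(A)\|\le t$. (1)⇒(2): a Jordan $*$-isomorphism is isometric on self-adjoint elements (Section 2).

It remains to prove (2)⇒(1). Both $\phi$ and $\phi^{-1}$ preserve norms, and as order isomorphisms they carry downward directed sets to downward directed sets.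

**Step 1: transport pure states.** The goal is a map $\theta$ from pure states of $\mathcal A$ to pure states of $\mathcal B$ with $\rho_{\phi(A)}(\theta(\omega))=\rho_A(\omega)$ for all $A$.

Let $\omega$ be a pure state of $\mathcal A$. For each $r>0$, $\phi(U_{\omega,r})$ is nonempty, downward directed, with norms at least $r$ by Lemma 10(a). So by Lemma 10(b) there is a pure state $\omega_r$ of $\mathcal B$ with
$$\phi(U_{\omega,r})\subset\overline U_{\omega_r,r}.\tag{9}$$
Next we go back. Let $0<r'<r$. By Lemma 10(a),(b) for $\phi^{-1}$, there is a pure state $\chi$ of $\mathcal A$ with $\phi^{-1}(U_{\omega_r,r'})\subset\overline U_{\chi,r'}$. Since $\phi(U_{\omega,r})\subset\overline U_{\omega_r,r}\subset U_{\omega_r,r'}$, we get $U_{\omega,r}\subset\phi^{-1}(U_{\omega_r,r'})\subset\overline U_{\chi,r'}$, so $\chi=\omega$ by Lemma 10(c). Thus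
$$U_{\omega_r,r'}\subset\phi(\overline U_{\omega,r'})\qquad(0<r'<r).\tag{10}$$
Now $\omega_r$ is independent of $r$: if $0<r_1<r'<r$, then by (10) and (9)
$$U_{\omega_r,r'}\subset\phi(\overline U_{\omega,r'})\subset\phi(U_{\omega,r_1})\subset\overline U_{\omega_{r_1},r_1},$$
so $\omega_r=\omega_{r_1}$ by Lemma 10(c). Call this state $\theta(\omega)$. For all $r,r'>0$, (9) says that $\rho_A(\omega)>r$ implies $\rho_{\phi(A)}(\theta(\omega))\ge r$, and (10) says that $\rho_{\phi(A)}(\theta(\omega))>r'$ implies $\rho_A(\omega)\ge r'$. Hence the two numbers are equal, that is,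
$$\theta(\omega)\big(\phi(A)^{-1}\big)=\omega(A^{-1})\qquad(A\in\mathcal A^{++}).\tag{11}$$

**Step 2: show that $\theta$ is onto the pure states of $\mathcal B$.** Step 1 for $\phi^{-1}$ gives, for each pure state $\eta$ of $\mathcal B$, a pure state $\theta'(\eta)$ of $\mathcal A$ with $\theta'(\eta)(A^{-1})=\eta(\phi(A)^{-1})$ for all $A$. Together with (11), $\theta(\theta'(\eta))(\phi(A)^{-1})=\eta(\phi(A)^{-1})$ for all $A$. The elements $\phi(A)^{-1}$ exhaust $\mathcal B^{++}$, which spans $\mathcal B$. So $\theta(\theta'(\eta))=\eta$.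

**Step 3: extract linearity.** Formula (11) is linear in the inverses, so we conjugate $\phi$ by inversion. Let $\psi(Y)=\phi(Y^{-1})^{-1}$, a bijection $\mathcal A^{++}\to\mathcal B^{++}$. By (11), $\theta(\omega)(\psi(Y))=\omega(Y)$ for all pure $\omega$. For $Y,Z\in\mathcal A^{++}$ and $\lambda>0$, the self-adjoint elements
$$\psi(Y+\lambda Z)-\psi(Y)-\lambda\psi(Z)\qquad\text{and}\qquad\psi(\lambda Z)-\lambda\psi(Z)$$
are annihilated by every $\theta(\omega)$, hence by every pure state of $\mathcal B$ (Step 2). So they are $0$. Since $\mathcal A_{sa}=\mathcal A^{++}-\mathcal A^{++}$, $J(Y-Z)=\psi(Y)-\psi(Z)$ defines a real-linear map $J:\mathcal A_{sa}\to\mathcal B_{sa}$; it is well defined because $\psi$ is additive. It satisfies $\theta(\omega)(J(T))=\omega(T)$ for all pure $\omega$. As positivity is tested on pure states and $\theta$ is onto, $T\ge0\iff J(T)\ge0$. So $J$ is injective. It is onto because its range contains $\mathcal B^{++}$. And $J(I)=I$, since all pure states of $\mathcal B$ take the value $1$ on $J(I)$.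

**Step 4: pass from order to Jordan structure.** Extend $J$ complex-linearly to $J:\mathcal A\to\mathcal B$; then $J(A^*)=J(A)^*$. A unital linear order isomorphism between $C^*$-algebras is a Jordan $*$-isomorphism, by Kadison (Ann. of Math. 56 (1952)). Recall how this follows from Kadison's inequality, which says $\Phi(T^2)\ge\Phi(T)^2$ for $\Phi$ unital and positive and $T=T^*$. For $J$ it gives $J(T^2)\ge J(T)^2$. For $J^{-1}$, at $J(T)$, it gives $J^{-1}(J(T)^2)\ge T^2$, and applying $J$ yields $J(T)^2\ge J(T^2)$. So $J(T^2)=J(T)^2$. Replacing $T$ by $A+B$ gives the Jordan identity for self-adjoint $A,B$, and complex bilinearity gives it in general.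

**Step 5: check that $J$ extends $\phi$ and not only $\psi$.** Let $A\in\mathcal A^{++}$. Then $J(A)\in\mathcal B^{++}$, since $A\ge\varepsilon I$ gives $J(A)\ge\varepsilon I$. The identity $J(ABA)=J(A)J(B)J(A)$ with $B=A^{-1}$ gives $J(A)=J(A)J(A^{-1})J(A)$, so $J(A^{-1})=J(A)^{-1}$. Hence
$$\phi(A)=\psi(A^{-1})^{-1}=J(A^{-1})^{-1}=J(A).\qquad\square$$

## 9. Proof of Theorem 1, and the classification of connections

**Proof of Theorem 1.** The representing function of a symmetric mean is of type (I) or (II), by the remark after Corollary 9. By Steps 1 and 2 of that corollary, $\phi$ is an order isomorphism with $\|\phi(A)\|=\|A\|$ for all $A$. Theorem 2 gives a Jordan $*$-isomorphism extending $\phi$. $\square$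

**Proof of Theorem 3(a): norm preservation implies extension.** Combine Corollary 9 with (2)⇒(1) of Theorem 2.

**Proof of Theorem 3(a): extension implies norm preservation.** Let $\phi=J|_{\mathcal A^{++}}$ with $J$ a Jordan $*$-isomorphism. We show that $J$ commutes with the functional calculus. First, $J$ preserves the spectrum of $T=T^*$: for real $\lambda$ put $S=T-\lambda$. If $S$ is invertible, then $S^2\ge\varepsilon I$ for some $\varepsilon>0$, so $J(S)^2=J(S^2)\ge\varepsilon I$ and $J(S)=J(T)-\lambda$ is invertible. The same argument for $J^{-1}$ gives the converse. The Jordan identity gives $J(T^n)=J(T)^n$ by induction, since $2T^{n+1}=T\,T^n+T^nT$. So $J(g(T))=g(J(T))$ for real polynomials $g$. As $J$ is isometric on self-adjoint elements, uniform approximation on the common spectrum extends this to real continuous $g$. Together with $J(ABA)=J(A)J(B)J(A)$, this gives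
$$J(A\sigma B)=J(A)^{1/2}f\big(J(A)^{-1/2}J(B)J(A)^{-1/2}\big)J(A)^{1/2}=J(A)\sigma J(B),$$
and the norms agree because $J$ is isometric on $\mathcal A_{sa}$. $\square$

**Proof of Theorem 3(b): a discontinuous counterexample.** If $f(x)=c$, then $A\sigma B=cA$; if $f(x)=cx$, then $A\sigma B=cB$. In both cases norm preservation means exactly $\|\phi(A)\|=\|A\|$ for all $A$. Since $\dim\mathcal A\ge2$, there is a non-scalar self-adjoint element. After an affine change we get $D\ge0$ with $0,1\in\mathrm{sp}(D)\subset[0,1]$. For $0<s<1$ put $A_s=sI+(1-s)D$. Then $A_s\ge sI$, so $A_s\in\mathcal A^{++}$. Its norm is $1$ because $1\in\mathrm{sp}(D)\subset[0,1]$. And $A_s-A_{s'}=(s-s')(I-D)\ne0$ for $s\ne s'$.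

Let $\phi$ interchange $A_{1/2}$ and $A_{1/3}$ and fix every other element. This is a norm-preserving bijection of $\mathcal A^{++}$. As $s\to\frac12$ with $s\ne\frac12$, $A_s\to A_{1/2}$, while $\phi(A_s)=A_s\to A_{1/2}\ne A_{1/3}=\phi(A_{1/2})$. So $\phi$ is discontinuous at $A_{1/2}$. A Jordan $*$-isomorphism is isometric on self-adjoint elements, hence continuous on $\mathcal A^{++}$. Therefore $\phi$ does not extend to one. $\square$
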